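# Depth and regularity of random complexes with minimal nonfaces of one size

## 1. Clique complexes of $G(n,n^{-\alpha})$ have regularity $d+1$

Draw a random graph on $[n]=\{1,\dots,n\}$ in which every edge is present independently with probability $p=n^{-\alpha}$, and let $\Delta$ be its clique complex. The nonedges $ij$ give monomials $x_ix_j$, and these generate an ideal $I_\Delta$ in $R=\mathbb Q[x_1,\dots,x_n]$. How complicated is the minimal free resolution of $R/I_\Delta$? In this section we fix $d\ge 1$ and $\frac1{d+1}<\alpha<\frac1d$ and show that the regularity is $d+1$ with high probability. Here and always, "with high probability" (w.h.p.) means with probability tending to $1$ as $n\to\infty$, with all other parameters fixed.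

**Conventions on complexes.** All complexes are finite and contain the empty face, and homology has coefficients in $\mathbb Q$. The reduced chain complex includes the empty face in degree $-1$; thus $\tilde H_{-1}(K)\ne 0$ exactly when $K=\{\emptyset\}$. We write $V(K)$ for the set of $0$-faces of $K$, $K[S]$ for the subcomplex induced on $S$ (for $\Delta$ we also write $\Delta_W$), $K-v=K[V(K)\setminus v]$, and $\operatorname{lk}_K\sigma=\{\eta: \eta\cap\sigma=\emptyset,\ \eta\cup\sigma\in K\}$. Further, $f_j(K)$ is the number of $j$-dimensional faces, $\Delta^s$ is an $s$-simplex, and $\partial\Delta^0=\{\emptyset\}$. The complex $\partial\Delta^s$ is an $(s-1)$-sphere. The join is $K*L=\{\sigma\sqcup\tau:\sigma\in K,\tau\in L\}$, and joining with $\partial\Delta^s$ is an $s$-fold suspension: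
$$\tilde H_k(\partial\Delta^s*L)\cong\tilde H_{k-s}(L).\tag{1}$$
Since the empty face is always present, Mayer–Vietoris holds for reduced homology with no exceptions. For a vertex $v$, the complex $K$ is the union of $K-v$ and the star of $v$. The star is a cone, and the two pieces meet in $\operatorname{lk}_Kv$. So we have the exact sequence
$$\tilde H_k(K-v)\to\tilde H_k(K)\to\tilde H_{k-1}(\operatorname{lk}_Kv)\to\tilde H_{k-1}(K-v).\tag{2}$$

**Betti numbers.** For a complex $\Delta$ on vertex set $[n]$, the Stanley–Reisner ideal $I_\Delta$ is generated by the squarefree monomials $x_{i_1}\cdots x_{i_r}$ with $\{i_1,\dots,i_r\}\notin\Delta$. The graded Betti number $\beta_{i,j}(M)$ counts the generators of degree $j$ in step $i$ of the minimal free resolution of $M$. The regularity is $\operatorname{reg}(M)=\max\{j:\beta_{i,i+j}(M)\ne0\text{ for some }i\}$, the projective dimension is $\operatorname{pd}(M)=\max\{i:\beta_{i,i+j}(M)\neq0\text{ for some }j\}$, and $\operatorname{depth}(M)=n-\operatorname{pd}(M)$ by Auslander–Buchsbaum. Hochster's formula turns everything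 into topology:
$$\beta_{i,i+j}(R/I_\Delta)=\sum_{|W|=i+j}\dim\tilde H_{j-1}(\Delta_W).\tag{3}$$
So $\operatorname{reg}(R/I_\Delta)\ge l+1$ as soon as some induced subcomplex has $\tilde H_l\neq0$, and $\operatorname{reg}(R/I_\Delta)\le k$ if no induced subcomplex has homology in any degree $l\ge k$.

**Extremal Betti numbers.** A Betti number $\beta_{i,i+j}(M)\ne0$ is extremal if $\beta_{k,k+l}(M)=0$ for all $(k,l)\ne(i,j)$ with $k\ge i$ and $l\ge j$. In other words, $(i,j)$ is a maximal element, in the product order, of the set of positions of nonzero Betti numbers.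

For the $4$-cycle, $I_\Delta=(x_1x_3,x_2x_4)$, and (3) gives $\beta_{1,2}=2$ (two nonadjacent pairs) and $\beta_{2,4}=\dim\tilde H_1=1$. The only extremal position is $(i,j)=(2,2)$, and $\operatorname{reg}=\operatorname{depth}=2$. Now add an isolated fifth vertex. Then $\beta_{3,5}=\dim\tilde H_1(\Delta)=1$ and $\beta_{4,5}=\dim\tilde H_0(\Delta)=1$, while $\beta_{k,k+l}=0$ for $k+l>5$. Both $(3,2)$ and $(4,1)$ are extremal, so there can be more than one.

**Spheres by hand.** Let $O_l$ be the boundary of the cross-polytope, the join of $l+1$ copies of $\partial\Delta^1$. It is a clique complex and an $l$-sphere with $2l+2$ vertices. Each vertex is adjacent to all others but one, so it has degree $2l$, and there are $2l(l+1)$ edges: exactly $l$ per vertex. The expected number of copies in the random graph has order $n^{2l+2}p^{2l(l+1)}=n^{(2l+2)(1-\alpha l)}$, which is large for $\alpha<1/l$ and small for $\alpha>1/l$. For $\frac1{d+1}<\alpha<\frac1d$ we therefore expect to see $O_d$ and not $O_{d+1}$. The proof makes this rigorous, and shows that no other $l$-cycle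 with $l\ge d+1$ is cheaper than a cross-polytope.

The tool that produces copies is a second moment lemma. We prove it for hypergraphs, because we need it later and nothing changes. An $(m+1)$-graph is an $(m+1)$-uniform hypergraph; $e_{H}(S)=|H[S]|$ is the number of its edges inside $S$, and $e(H)$ is the total number of edges.

**Lemma 1.** Let $m\ge1$, $\alpha>0$, $p=n^{-\alpha}$, and let $H$ be the random $(m+1)$-graph on $[n]$ containing each $(m+1)$-set independently with probability $p$. Let $H_0$ be a fixed $(m+1)$-graph on $v\ge1$ vertices with $\alpha\,e_{H_0}(S)<|S|$ for all nonempty $S\subseteq V(H_0)$. Let $X$ be the number of injections $\phi:V(H_0)\to[n]$ that are isomorphisms onto the induced hypergraph $H[\phi(V(H_0))]$. Then $\mathbb EX\sim n^vp^{e(H_0)}$, and w.h.p. $X\ge\frac12\mathbb EX>0$.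

*Proof.* Let $A_\phi$ be the event that $\phi$ is counted. Then $\pi:=P(A_\phi)=p^{e(H_0)}(1-p)^{c}$ with $c=\binom v{m+1}-e(H_0)$ constant. As $p\to0$, $\mathbb EX\sim n^vp^{e(H_0)}$. If the images of $\phi$ and $\psi$ share at most $m$ points, then $A_\phi,A_\psi$ depend on disjoint families of $(m+1)$-sets and are independent. Suppose the images share a set $T$ with $|T|\ge m+1$, and let $S=\psi^{-1}(T)$. The edges of $\psi(H_0)$ not inside $T$ do not lie in the image of $\phi$, so their presence is independent of $A_\phi$, and
$$P(A_\phi\cap A_\psi)\le\pi\,p^{e(H_0)-e_{H_0}(S)}\le C\pi^2p^{-e_{H_0}(S)} .$$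
For each $S$ there are at most $Cn^{2v-|S|}$ such pairs: choose $\phi$, then $\psi|_S$ with values in the image of $\phi$, then the rest of $\psi$. Hence
$$\frac{\operatorname{Var}X}{(\mathbb EX)^2}\le C'\sum_{S\ne\emptyset}\frac1{n^{|S|}p^{e_{H_0}(S)}}=C'\sum_{S\neq\emptyset} n^{-(|S|-\alpha e_{H_0}(S))}\to0,$$
and Chebyshev's inequality gives the claim. $\square$

The tool that forbids cycles is a count in clique complexes.

**Lemma 2.** Let $K$ be a clique complex with $\tilde H_k(K)\ne0$, $k\ge-1$. Then $K$ has at least $2k+2$ vertices. If $k\ge0$ and $S\subseteq V(K)$ is inclusion-minimal with $\tilde H_k(K[S])\ne0$, then $K[S]$ has at least $k|S|$ edges.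

*Proof.* We induct on $k$; the case $k=-1$ is trivial. Let $k\ge0$ and let $S$ be minimal as stated; $S\neq\emptyset$. For $v\in S$, minimality gives $\tilde H_k(K[S\setminus v])=0$, so (2) gives $\tilde H_{k-1}(\operatorname{lk}_{K[S]}v)\ne0$. This link is the clique complex of the graph induced on the neighbors of $v$ in $S$, so by induction $v$ has at least $2k$ neighbors in $S$. Summing over $v\in S$ and halving, we get at least $k|S|$ edges. Moreover $v$ is not adjacent to all other vertices of $S$, since otherwise $K[S]$ would be a cone. So $S$ contains $v$, its $\ge 2k$ neighbors and a non-neighbor, and $|S|\ge2k+2$. $\square$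

**Proposition 3.** Let $m=1$ and $\frac1{d+1}<\alpha<\frac1d$. Then w.h.p. $\operatorname{reg}(R/I_\Delta)=d+1$.

**Step 1: $\operatorname{reg}\ge d+1$, by finding $O_d$.** Let $H_0$ be the graph of $O_d$. All degrees are $2d$, so $e_{H_0}(S)\le d|S|$ and $\alpha e_{H_0}(S)\le\alpha d|S|<|S|$. By Lemma 1, w.h.p. some induced subgraph is isomorphic to $H_0$, so $\Delta_W\cong O_d$ for some $W$, and $\tilde H_d(\Delta_W)\ne0$.

**Step 2: only finitely many degrees matter.** We have $\mathbb Ef_J(\Delta)\le n^{J+1}p^{\binom{J+1}2}=n^{(J+1)(1-\alpha J/2)}\to0$ for $J>2/\alpha$. So w.h.p. $\dim\Delta<J$ for a constant $J$, and it is enough to fix $l$ with $d+1\le l<J$ and show that w.h.p. $\tilde H_l(\Delta_W)=0$ for all $W$. Note $\alpha l\ge\alpha(d+1)>1$.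

**Step 3: forbid dense small sets.** Choose $t$ so large that $N:=l+1+t$ and $E:=\binom{l+1}2+tl$ satisfy $N-\alpha E<0$; this is possible because raising $t$ by one changes $N-\alpha E$ by $1-\alpha l<0$. The expected number of $N$-sets spanning at least $E$ edges is $O(n^Np^E)\to0$. For each $1\le s<N$ the expected number of $s$-sets spanning at least $ls$ edges is $O(n^sp^{ls})\to0$. So w.h.p. there are no such sets.

**Step 4: a cycle would produce such a set.** Assume the event of Step 3, and let $z$ be an $l$-cycle of $\Delta_W$ that is not a boundary. Call two $l$-faces in the support of $z$ linked if they share an $(l-1)$-face, and split the support into the classes generated by this relation. Boundaries of parts of $z$ in different classes involve disjoint sets of $(l-1)$-faces, so each part is itself a cycle, and one part $z'$ is not a boundary. Order the $l$-faces of $z'$ so that each one after the first shares $l$ vertices with an earlier one. The first face has $l+1$ vertices and $\binom{l+1}2$ edges. Every later face brings at most one new vertex, and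 a new vertex comes with at least $l$ new edges. If $z'$ had at least $N$ vertices, then at the moment when exactly $N$ vertices are reached we would see an $N$-set with at least $E$ edges, which is excluded. So $V'=V(z')$ has fewer than $N$ vertices. As $z'$ does not bound in $\Delta_W\supseteq\Delta_{V'}$, we have $\tilde H_l(\Delta_{V'})\ne0$. Lemma 2 gives a nonempty $S\subseteq V'$ spanning at least $l|S|$ edges, which is also excluded. Hence $\operatorname{reg}\le d+1$ by (3). $\square$

Two numbers were used. In the exploration, each new vertex of an $l$-cycle costs $l$ edges. In the local count, a small set carrying $l$-homology has at least $l$ edges per vertex. For edges these two numbers agree, and for $l\ge d+1$ both exceed $1/\alpha$. What changes if edges are replaced by $(m+1)$-sets?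

## 2. Replacing edges by $(m+1)$-sets

The multiparameter random simplicial complex $X(n;p_0,p_1,p_2,\dots)$ of Costa and Farber is sampled as follows. Start with ground set $[n]$; include each vertex with probability $p_0$; include each edge between included vertices with probability $p_1$; then include each $2$-simplex whose boundary edges are all present with probability $p_2$, and so on. In general each $k$-simplex is included independently with probability $p_k$, provided all its boundary facets are included. For fixed $m\ge1$ let $\Delta_m(n,p)$ be this model with $p_m=p$ and $p_i=1$ for $i\ne m$. For $m=1$ it is the clique complex of Section 1. For $m=2$ all edges are present, each triangle is chosen with probability $p$, and a larger set is a face when all its triangles were chosen. Every minimal nonface is $m$-dimensional, so $I_\Delta$ is generated by squarefree monomials of degree $m+1$. The following statement is posed with reference to Anton Dochtermann and Andrew Newman, "Random subcomplexes and Betti numbers of random edge ideals", arXiv:2104.12882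 (2021); the task is to prove or disprove it.

**Statement S.** For $d\ge m\ge1$ fixed suppose
$$\frac1{\binom{d+1}m}<\alpha<\frac1{\binom dm},\tag{4}$$
and let $\Delta\sim\Delta_m(n,n^{-\alpha})$. Then w.h.p. $R/I_\Delta$ has regularity and depth both equal to $d+1$, and has one extremal Betti number given by $\beta_{n-(d+1),n}$.

We call (4) the $d$-window; from now on $p=n^{-\alpha}$. The window has a simple meaning: $\mathbb Ef_j=\binom n{j+1}p^{\binom{j+1}{m+1}}$, so
$$\frac{\mathbb Ef_j}{\mathbb Ef_{j-1}}=\frac{n-j}{j+1}\,p^{\binom jm},\tag{5}$$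
which tends to infinity for $j\le d$ and to $0$ for $j\ge d+1$. The number $d$ is the dimension in which faces are most abundant.

**Hypergraph language.** For an $(m+1)$-graph $H$ on $V$ let $X(H)$ be the complex on $V$ containing all sets of size $\le m$ and all larger sets whose $(m+1)$-subsets all lie in $H$. Then $\Delta=X(H)$, where $H$ is the random $(m+1)$-graph of Lemma 1, and $\Delta_W=X(H[W])$. For instance, with $m=2$ and $V$ of size $4$: if $H$ has all four triples, $X(H)$ is the full tetrahedron, and if $H$ misses one triple, $X(H)$ is the complete graph with three triangles filled. The boundary of the tetrahedron is not of this form.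

**Missing faces.** A missing face of a complex $K$ is a minimal nonface on the vertex set $V(K)$. Missing faces of $X(H)$ have size $m+1$. The missing faces of a $4$-cycle are its two diagonals.

**A first attempt.** Let us try to copy Step 4. The exploration survives: an $l$-face with $l\ge d+1$ that brings a new vertex brings at least $\binom lm\ge\binom{d+1}m>1/\alpha$ new elements of $H$. For the local count we would want every set $S$ carrying $l$-homology, $l\ge d+1$, to contain a nonempty subset $S'$ with $e(S')\ge\binom{d+1}m|S'|$. Following Lemma 2, this would come from showing that vertex links have at least $(m+1)\binom{d+1}m$ faces of dimension $m-1$. To test this, we need spheres whose missing faces have at most $m+1$ elements.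

**Join spheres.** For $k\ge-1$ write $k+1=qm+r$ with $0\le r<m$. Let $S(m,k)$ be the join of $q$ copies of $\partial\Delta^m$ and one $\partial\Delta^r$. Each $\partial\Delta^s$ with $s\ge1$ contributes a block of $s+1$ vertices. A set is a face exactly when it contains no whole block, so the missing faces are the blocks, and $S(m,k)$ is a sphere of dimension $qm+r-1=k$. For $m=1$ this is the cross-polytope $O_k$. Also $S(2,1)$ is a hollow triangle, and $S(2,2)$, with blocks of sizes $3,2$, is the bipyramid over a triangle.

Now count triangles per vertex for $m=2$ and compare with $\binom{d+1}2$, where the sphere has dimension $d+1$.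

- $d=2$: $S(2,3)$ has blocks $3,3$, hence $6$ vertices and $20-2=18$ triangles. The ratio is $3=\binom32$.
- $d=3$: $S(2,4)$ has blocks $3,3,2$, hence $8$ vertices and $56-2-6=48$ triangles (two triple blocks, and six triples containing the pair). The ratio is $6=\binom42$.
- $d=4$: $S(2,5)$ has blocks $3,3,3$, hence $9$ vertices and $84-3=81$ triangles. The ratio is $9<10=\binom52$.

Here the attempt stops. The links of $S(2,5)$ are copies of $S(2,4)$, with $\binom82-1=27$ edges, while $3\binom52=30$ were needed.

## 3. Three triples on nine vertices: Statement S fails at $(m,d)=(2,4)$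

Let $m=2$, $d=4$ and $\frac1{10}<\alpha<\frac19$, which lies inside the window $(\frac1{10},\frac16)$. Let $H_0$ consist of all triples on $9$ vertices except three pairwise disjoint ones, so $X(H_0)=S(2,5)\cong S^5$.

**Step 1: Lemma 1 applies.** For the whole vertex set, $\alpha e(H_0)=81\alpha<9$. For $1\le s=|S|\le8$ we have $e_{H_0}(S)\le\binom s3=\frac{(s-1)(s-2)}6s\le7s$, so $\alpha e_{H_0}(S)<|S|$. Hence w.h.p. there is $W$ with $|W|=9$ and $\Delta_W\cong S^5$.

**Step 2: the regularity is too large.** By (3) with $i+j=9$ and $j=6$ we get $\beta_{3,9}(R/I_\Delta)\ne0$. So w.h.p. $\operatorname{reg}(R/I_\Delta)\ge6>5=d+1$.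

**Step 3: an extremal Betti number that is not $\beta_{n-5,n}$.** Among the positions $(k,l)$ of nonzero $\beta_{k,k+l}$ with $k\ge3$, $l\ge6$ choose one that is maximal in the product order. Any nonzero position above it also has $k\ge3,l\ge6$, so it is extremal. It has $l\ge6$, whereas $\beta_{n-5,n}$ has $l=5$.

So Statement S, for all $d\ge m\ge1$, is false. We can now ask for the true values of depth and regularity, and for which $(m,d)$ the statement holds.

## 4. Minimal densities and the four theorems

The attempt in Section 2 suggests measuring how cheap homology in degree $k$ can be.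

**Definition.** $\mathcal C(m,k)$ is the class of finite complexes $K$ with all missing faces of dimension $\le m$ and $\tilde H_k(K)\neq0$. For $k\ge0$ put
$$\rho_m(K)=\max_{\emptyset\ne S\subseteq V(K)}\frac{f_m(K[S])}{|S|},\qquad\mu_m(k)=\inf_{K\in\mathcal C(m,k)}\rho_m(K),\qquad D_m(k)=f_{m-1}(S(m,k-1)).$$

The class contains $S(m,k)$. The maximum over $S$ is there because a hypergraph appears only if all its subgraphs do. Example: proper subsets of $S(2,3)$ have at most $\binom53/5=2$ triangles per vertex, so $\rho_2(S(2,3))=3$; and $D_2(3)=f_1(S(2,2))=\binom52-1=9$.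

**Theorem A.** For all $d\ge m\ge1$ and $\alpha$ in the $d$-window, w.h.p. $\operatorname{depth}(R/I_\Delta)=d+1$; $\beta_{n-(d+1),n}\ne0$ and it is extremal; and $\operatorname{reg}(R/I_\Delta)\ge d+1$. It is the only extremal Betti number if and only if $\operatorname{reg}(R/I_\Delta)=d+1$.

**Theorem B.** Let $\alpha$ be in the $d$-window, with $\alpha\mu_m(l)\neq1$ for all $l\ge d+1$. Then w.h.p.
$$\operatorname{reg}(R/I_\Delta)=1+\max\big(\{d\}\cup\{l\ge d+1:\alpha\mu_m(l)<1\}\big).$$

**Theorem C.** For $k\ge1$: $\mu_m(k)\ge D_m(k)/(m+1)$, and $D_m$ is nondecreasing in $k$. If $k+1=Qm$, then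
$$\mu_m(k)=\frac{D_m(k)}{m+1}=\frac1{m+1}\Big(\binom{Q(m+1)-1}m-1\Big).$$
Also $\mu_2(4)=6$.

**Theorem D.** Say that Statement S holds for $(m,d)$ if its conclusion holds w.h.p. for every $\alpha$ in the $d$-window.

1. It holds for $m=1$ (all $d$), for $d=m$ (all $m$), and for $(m,d)=(2,3)$.
2. It fails for $m=2$, $d\ge4$; for $3\le m\le7$, $d\ge m+1$; and for $m\ge8$, $d\ge m+1$ whenever $r:=d+2-m$ satisfies $r>m$ or $m\le r^2-r-1$ (in particular for all $d\ge2m-2$). Here "fails" means: for all $\alpha$ in some nonempty interval $\big(1/\binom{d+1}m,\,1/\binom{d+1}m+\varepsilon\big)$, w.h.p. $\operatorname{reg}\ge d+2$ and there are at least two extremal Betti numbers.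
3. Let $c_m=\frac{m(m+1)^{1/m}}{m+1}$, so $c_1=1$ and $c_m>1$ for $m\ge2$. For every $\varepsilon>0$ there is $d_0$ such that for $d\ge d_0$ and all $\alpha$ in the $d$-window, w.h.p. $|\operatorname{reg}/d-c_m|\le\varepsilon$. So for each $m\ge2$ and all large $d$ the statement fails for every $\alpha$ in the window.

Parts 1 and 2 classify all pairs $(m,d)$ with $m\le7$. For $m\ge8$, the pairs with $r=d+2-m\ge3$ and $r^2-r-1<m$ are not decided here.

## 5. Depth $d+1$ and the corner Betti number (Theorem A)

Besides (3) we use three textbook facts.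

**Fact 1** (Hochster; Bruns–Herzog, Theorem 5.3.8). $\operatorname{depth}R/I_\Delta\ge t$ if and only if $\tilde H_i(\operatorname{lk}\sigma)=0$ for all $\sigma\in\Delta$ and $i<t-1-|\sigma|$.

**Fact 2** (Garland; Ballmann–Świątkowski 1997, Theorem 2.5). Let $D\ge2$ and let $K$ be pure $D$-dimensional such that for each $(D-2)$-face $\tau$ the graph $\operatorname{lk}\tau$ is connected with second smallest normalized Laplacian eigenvalue $\lambda_2>1-\frac1D$. Then $H^{D-1}(K;\mathbb Q)=0$.

**Fact 3** (matrix Bernstein; Tropp, FoCM 2012, Theorem 1.4). For independent mean-zero symmetric $N\times N$ matrices $X_i$ with $\|X_i\|\le1$ and $\|\sum\mathbb EX_i^2\|\le\sigma^2$,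
$$P\Big(\Big\|\sum X_i\Big\|\ge t\Big)\le2N\exp\Big(-\frac{t^2/2}{\sigma^2+t/3}\Big).$$

The normalized Laplacian of a graph with adjacency matrix $A$ and diagonal degree matrix $\mathcal D$ (all degrees positive) is $I-\mathcal D^{-1/2}A\mathcal D^{-1/2}$. Its smallest eigenvalue is $0$, and $\lambda_2>0$ exactly when the graph is connected. For the complete graph on $N\ge2$ vertices, $\lambda_2=\frac N{N-1}>1$.

Let $\varepsilon=1-\alpha\binom dm>0$.

**Step 1: links look like random graphs.** Let $\rho\subset[n]$ with $|\rho|=r\le d$. Let $U_\rho$ be the set of $u\notin\rho$ with $\{u\}\cup\tau\in H$ for all $\tau\in\binom\rho m$. Let $G_\rho$ be the graph on $U_\rho$ in which $uw$ is an edge iff $\{u,w\}\cup\eta\in H$ for all $\eta\in\binom\rho{m-1}$. If $\rho\in\Delta$, then $G_\rho$ is the $1$-skeleton of $\operatorname{lk}_\Delta\rho$: the $(m+1)$-subsets of $\rho\cup\{u\}$ lie in $\rho$, where they are in $H$, or have the form $\{u\}\cup\tau$; those of $\rho\cup\{u,w\}$ may also have the form $\{u,w\}\cup\eta$. Each $u\notin\rho$ lies in $U_\rho$ independently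 with probability $p^{\binom rm}$. The edge conditions for different pairs involve disjoint families of $(m+1)$-sets, and all of these meet $[n]\setminus\rho$ in two points, while those that determine $U_\rho$ meet it in one. So, given $U_\rho$ with $|U_\rho|=N$, the graph $G_\rho$ is a random graph $G(N,q)$ with $q=p^{\binom r{m-1}}$.

**Step 2: small faces extend.** The mean of $N$ is $(n-r)p^{\binom rm}\ge\frac23n^{1-\alpha\binom rm}$ for large $n$. Chernoff's bound $P(\mathrm{Bin}\le\frac12\text{mean})\le e^{-\text{mean}/8}$ gives
$$N\ge\tfrac13n^{1-\alpha\binom rm}\ge\tfrac13n^\varepsilon$$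
except with probability $e^{-\Omega(n^\varepsilon)}$. There are polynomially many $\rho$, so w.h.p.:

(a) every face with at most $d$ vertices is properly contained in another face.

**Step 3: link graphs have large spectral gap.** Let $r\le d-1$, and assume the bound on $N$ from Step 2. By Pascal's rule,
$$Nq\ge\tfrac13n^{1-\alpha\binom rm-\alpha\binom r{m-1}}=\tfrac13n^{1-\alpha\binom{r+1}m}\ge\tfrac13n^\varepsilon.$$
If $q=1$, then $G_\rho$ is complete with $N\ge2$ and $\lambda_2>1$. Suppose $q<1$. Each degree is $\mathrm{Bin}(N-1,q)$, with mean at least $\frac23Nq$, so all degrees are at least $Nq/3$ with failure probability at most $Ne^{-\Omega(Nq)}$. Next write $A-\mathbb EA=\sum_{u<w}(a_{uw}-q)(E_{uw}+E_{wu})$, where $E_{uw}$ are matrix units. The summands are independent, have mean zero and norm at most $1$, and the sum of the expected squares is $(N-1)q(1-q)I$. Apply Fact 3 with $\sigma^2=Nq$ and $t=(Nq)^{2/3}\le Nq$. The exponent is at least $\frac{(Nq)^{4/3}/2}{\frac43Nq}=\frac38(Nq)^{1/3}$, so $\|A-\mathbb EA\|\le(Nq)^{2/3}$ with failure probability at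 most $2Ne^{-\frac38(Nq)^{1/3}}$.

On these events let $y\perp\mathcal D^{1/2}\mathbf 1$... more conveniently, choose the test space $y\perp\mathcal D^{-1/2}\mathbf1$, which has codimension one, and put $x=\mathcal D^{-1/2}y$, so that $x\perp\mathbf1$. Since $\mathbb EA=q(J-I)$ with $J$ the all-ones matrix, $x^TJx=0$ and
$$y^T\mathcal D^{-1/2}A\mathcal D^{-1/2}y=x^TAx\le\|A-\mathbb EA\||x|^2-q|x|^2\le\frac{(Nq)^{2/3}}{Nq/3}|y|^2=3(Nq)^{-1/3}|y|^2.$$
By Courant–Fischer the second largest eigenvalue of $\mathcal D^{-1/2}A\mathcal D^{-1/2}$ is at most $3(Nq)^{-1/3}=o(1)$, so $\lambda_2\ge1-o(1)$. As $N\le n$ and $Nq\ge\frac13n^\varepsilon$, the failure probabilities are smaller than any power of $1/n$. Summing over $\rho$, w.h.p.: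

(b) for every face $\rho$ with $|\rho|\le d-1$, $G_\rho$ is connected with $\lambda_2>1-\frac1{d+1}$.

**Step 4: depth is at least $d+1$.** Assume (a) and (b). By Fact 1 with $t=d+1$ we need $\tilde H_i(\operatorname{lk}\sigma)=0$, equivalently $\tilde H^i(\operatorname{lk}\sigma)=0$, for $i\le d-1-|\sigma|$. For $i=-1$ we have $|\sigma|\le d$, and $\operatorname{lk}\sigma\ne\{\emptyset\}$ by (a). For $i=0$ we have $|\sigma|\le d-1$, and the $1$-skeleton $G_\sigma$ is connected by (b). For $i\ge1$ put $D=i+1\ge2$, so $|\sigma|\le d-D$, and let $K$ be the $D$-skeleton of $\operatorname{lk}\sigma$. A face $\tau$ of $\operatorname{lk}\sigma$ with $|\tau|\le D$ has $|\sigma\cup\tau|\le d$, so by (a) it is properly contained in another face of $\operatorname{lk}\sigma$. Hence $K$ is pure of dimension $D$. For a $(D-2)$-face $\tau$ the link $\operatorname{lk}_K\tau$ is the $1$-skeleton of $\operatorname{lk}_\Delta(\sigma\cup\tau)$, that is, $G_{\sigma\cup\tau}$, with $|\sigma\cup\tau|\le d-1$. By (b) its $\lambda_2$ exceeds $1-\frac1{d+1}\ge1-\frac1D$. Fact 2 gives $H^{D-1}(K)=0$.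 Since $H^{D-1}$ only sees faces of dimension at most $D$, $H^i(\operatorname{lk}\sigma)=H^{D-1}(K)=0$.

**Step 5: $\tilde H_d(\Delta)\ne0$.** The complete $(m+1)$-graph on $d+1$ vertices satisfies the hypothesis of Lemma 1, since for $1\le s\le d+1$
$$\frac1s\binom s{m+1}=\frac1{m+1}\binom{s-1}m\le\frac1{m+1}\binom dm<\frac1\alpha .$$
The variable $X$ counts each $d$-face $(d+1)!$ times, so w.h.p. $f_d(\Delta)\ge\frac12\mathbb Ef_d$. By (5), $\mathbb Ef_{d+1}/\mathbb Ef_d=O(np^{\binom{d+1}m})\to0$ and $\mathbb Ef_{d-1}/\mathbb Ef_d=O\big((np^{\binom dm})^{-1}\big)\to0$. By Markov's inequality w.h.p. $f_{d-1}+f_{d+1}<\frac12\mathbb Ef_d\le f_d$. As the ranks of the boundary maps out of and into $C_d$ are at most $f_{d-1}$ and $f_{d+1}$, we get $\dim\tilde H_d(\Delta)\ge f_d-f_{d-1}-f_{d+1}>0$.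

**Step 6: reading off the resolution.** By (3) with $W=[n]$ and $j=d+1$, $\beta_{n-(d+1),n}\ne0$. Hence $\operatorname{reg}\ge d+1$ and $\operatorname{pd}\ge n-d-1$, so $\operatorname{depth}\le d+1$. With Step 4, $\operatorname{depth}=d+1$ and $\operatorname{pd}=n-d-1$. Let $k\ge n-d-1$ and $l\ge d+1$ with $(k,l)\neq(n-d-1,d+1)$. Either $k>\operatorname{pd}$, or $k+l>n$ and there is no $W$ with $|W|=k+l$. In both cases $\beta_{k,k+l}=0$, so $\beta_{n-(d+1),n}$ is extremal. If $\operatorname{reg}=d+1$, every nonzero $\beta_{k,k+l}$ has $k\le n-d-1$ and $l\le d+1$, so no other Betti number is extremal. If $\operatorname{reg}>d+1$, pick a nonzero $\beta_{k,k+l}$ with $l>d+1$; a maximal nonzero position above it is extremal and has second coordinate $>d+1$. This proves Theorem A. $\blacksquare$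

## 6. Regularity as a density threshold (Theorem B)

The definition of $\mu_m$ ranges over complexes whose missing faces have size at most $m+1$, while induced subcomplexes of $\Delta$ have missing faces of size exactly $m+1$. The first lemma removes this difference.

**Lemma 4.** Let $k\ge m$, $K\in\mathcal C(m,k)$, and let $H_0$ be the set of $m$-faces of $K$, as an $(m+1)$-graph on $V(K)$. Then $X(H_0)$ and $K$ have the same faces of dimension $\ge m$, and $\tilde H_k(X(H_0))\ne0$.

*Proof.* Let $|T|\ge m+1$. If $T\in K$, all its $(m+1)$-subsets are in $H_0$, so $T\in X(H_0)$. Conversely let all $(m+1)$-subsets of $T$ lie in $K$, and suppose $T\notin K$. Then $T$ contains a missing face of $K$. It has size at most $m+1$, so it lies in an $(m+1)$-subset of $T$, which is a face: a contradiction. So the faces of dimension $\ge m$ agree. Since $k\ge m$, the two complexes have the same $k$-chains and $(k+1)$-chains. The boundary of a chain is given by the same formula in both, so the $k$-cycles and $k$-boundaries coincide. $\square$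

**Proposition 5.** Let $\alpha$ be in the $d$-window, $l\ge d+1$ and $\alpha\mu_m(l)<1$. Then w.h.p. $\operatorname{reg}(R/I_\Delta)\ge l+1$.

*Proof.* Pick $K\in\mathcal C(m,l)$ with $\alpha\rho_m(K)<1$, and let $H_0$ be as in Lemma 4, which applies because $l\ge d+1>m$. For nonempty $S\subseteq V(K)$ we have $\alpha e_{H_0}(S)=\alpha f_m(K[S])\le\alpha\rho_m(K)|S|<|S|$. By Lemma 1, w.h.p. there is $W$ with $\Delta_W\cong X(H_0)$, so $\tilde H_l(\Delta_W)\ne0$; apply (3). $\square$

**Proposition 6.** Let $\alpha$ be in the $d$-window and $k\ge d+1$ with $\alpha\mu_m(l)>1$ for all $l\ge k$. Then w.h.p. $\operatorname{reg}(R/I_\Delta)\le k$.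

*Proof.* By (3) we have to show that w.h.p. $\tilde H_l(\Delta_W)=0$ for all $W$ and all $l\ge k$.

**Step 1: only finitely many degrees matter.** $\mathbb Ef_J\le n^{J+1-\alpha\binom{J+1}{m+1}}$, and $\binom{J+1}{m+1}=\frac{J+1}{m+1}\binom Jm$, so this tends to $0$ for a suitable constant $J$. W.h.p. $\dim\Delta<J$, and it is enough to treat a fixed $l$ with $k\le l<J$.

**Step 2: forbid dense small sets.** As $\alpha\binom lm\ge\alpha\binom{d+1}m>1$, we can choose $t$ with
$$N-\alpha E<0,\qquad N:=l+1+t,\qquad E:=\binom{l+1}{m+1}+t\binom lm .$$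
The expected number of $N$-sets $V$ with $e(V)\ge E$ is $O(n^Np^E)\to0$. For each $1\le s<N$ the expected number of $s$-sets $S$ with $e(S)\ge\mu_m(l)s$ is $O(n^sp^{\mu_m(l)s})\to0$, because $\alpha\mu_m(l)>1$. So w.h.p. no such sets exist.

**Step 3: a cycle would produce one.** Assume the event of Step 2, and let $z$ be a nonbounding $l$-cycle of $\Delta_W$. Split its support into strongly connected components, the classes generated by sharing $(l-1)$-faces. Boundaries of the parts involve disjoint sets of $(l-1)$-faces, so each part is a cycle, and one part $z'$ is nonbounding. Order the $l$-faces of $z'$ so that each one after the first shares $l$ vertices with an earlier one. The first face contains $\binom{l+1}{m+1}$ elements of $H$. A later face $F$ adds at most one new vertex $x$, and if it does, then the $\binom lm$ sets $\{x\}\cup\tau$, $\tau\in\binom{F\setminus x}m$, are new elements of $H$. If $z'$ had at least $N$ vertices, then when exactly $N$ vertices are reached we would have an $N$-set with at least $E$ elements of $H$, which is excluded. So $V'=V(z')$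 has fewer than $N$ vertices. Since $z'$ does not bound in $\Delta_{V'}\subseteq\Delta_W$ and $\Delta_{V'}=X(H[V'])$ has missing faces of size $m+1$ only, $\Delta_{V'}\in\mathcal C(m,l)$. By the definition of $\mu_m(l)$ some nonempty $S\subseteq V'$ has $e(S)=f_m(\Delta_S)\ge\mu_m(l)|S|$, which is excluded. $\square$

**Proof of Theorem B.** Section 7 shows, independently of this section, that $\mu_m(l)\to\infty$ as $l\to\infty$. So the set in Theorem B is finite; let $M$ be its maximum. Then $\alpha\mu_m(l)>1$ for all $l\ge M+1$, and Proposition 6 with $k=M+1$ gives $\operatorname{reg}\le M+1$ w.h.p. For the reverse inequality use Theorem A if $M=d$ and Proposition 5 with $l=M$ if $M\ge d+1$. $\blacksquare$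

## 7. Face numbers of complexes with small missing faces

It remains to bound $\mu_m$ from below. The plan is that of Lemma 2: homology of degree $k$ forces vertex links in a minimal induced subcomplex to have homology of degree $k-1$, and such links have at least as many faces as $S(m,k-1)$.

Write $f(K)=\sum_{\sigma\in K}t^{|\sigma|}$, so $[t^j]f(K)=f_{j-1}(K)$, and compare polynomials coefficientwise. For example $f(\partial\Delta^2)=1+3t+3t^2$. Clearly $f(K*L)=f(K)f(L)$. Put
$$\varphi_s=f(\partial\Delta^s)=(1+t)^{s+1}-t^{s+1},\qquad\varphi_0=1,$$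
so that $f(S(m,k))=\varphi_m^q\varphi_r$ for $k+1=qm+r$, $0\le r<m$.

**Lemma 7.** (i) $\varphi_{s+1}=(1+t)\varphi_s+t^{s+1}\ge\varphi_s$. (ii) For $a\ge b\ge1$: $\varphi_a\varphi_b-\varphi_{a+1}\varphi_{b-1}=(t(1+t))^b\varphi_{a-b}\ge0$. (iii) If $s_1,\dots,s_h\in\{1,\dots,m\}$ have sum $k+1$, then $\prod\varphi_{s_i}\ge f(S(m,k))$.

*Proof.* (i) $(1+t)\big((1+t)^{s+1}-t^{s+1}\big)+t^{s+1}=(1+t)^{s+2}-t^{s+2}$. (ii) Put $x=1+t$, $y=t$, so $x-y=1$. Expanding, the terms $x^{a+b+2}$ and $y^{a+b+2}$ cancel, and the difference is
$$x^{a+2}y^b+y^{a+2}x^b-x^{a+1}y^{b+1}-y^{a+1}x^{b+1}=(x-y)\big(x^{a+1}y^b-y^{a+1}x^b\big)=x^by^b\big(x^{a+1-b}-y^{a+1-b}\big).$$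
(iii) While there are two parts $b\le a<m$, replace them by $a+1$ and $b-1$, dropping zeros. All $\varphi_s$ have nonnegative coefficients, so by (ii) the product does not increase. The sum of squares increases by $2(a-b)+2>0$ and is bounded by $(k+1)^2$, so the process stops. Then at most one part is smaller than $m$, and the product is $f(S(m,k))$. $\square$

**Lemma 8.** If all missing faces of $K$ have dimension $\le m$, the same holds for links of faces and for induced subcomplexes.

*Proof.* A missing face of $K[S]$ is a missing face of $K$. Let $\tau$ be a missing face of $\operatorname{lk}v$. Proper subsets $\tau'$ of $\tau$ satisfy $\tau'\cup v\in K$. If $\tau\notin K$, then $\tau$ is missing in $K$. If $\tau\in K$, then $\tau\cup v\notin K$ and all its proper subsets are in $K$, so $\tau\cup v$ is missing in $K$. In both cases $\dim\tau\le m$. For links of larger faces iterate, using $\operatorname{lk}(\sigma\cup v)=\operatorname{lk}_{\operatorname{lk}v}\sigma$. $\square$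

**Lemma 9** (essentially due to Nevo, Electron. J. Combin. 16(2) (2009) R8). If $K\in\mathcal C(m,k)$, $k\ge-1$, then $f(K)\ge f(S(m,k))$.

*Proof.* We induct on $k$. For $k=-1$ we have $K=\{\emptyset\}=S(m,-1)$. Let $k\ge0$. Passing to a subcomplex only lowers $f$, so we may assume that $K$ is inclusion-minimal among its subcomplexes in $\mathcal C(m,k)$.

**Step 1: links of small faces carry homology.** We claim that $\tilde H_{k-|\sigma|}(\operatorname{lk}\sigma)\neq0$ for every $\sigma\in K$ with $1\le|\sigma|\le m+1$. Let $K\setminus\sigma$ be the subcomplex of faces not containing $\sigma$. A missing face $\tau$ of $K\setminus\sigma$ that is not in $K$ is a missing face of $K$. If $\tau\in K$, then $\tau\supseteq\sigma$, and since proper subsets of $\tau$ do not contain $\sigma$, $\tau=\sigma$; this can only occur for $|\sigma|\ge2$, since for $|\sigma|=1$ the vertex is gone. So all missing faces of $K\setminus\sigma$ have dimension $\le m$. Write $\bar\sigma$ for the full simplex on $\sigma$. Then $K=(K\setminus\sigma)\cup(\bar\sigma*\operatorname{lk}\sigma)$,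 the second piece is a cone, and the intersection is $\partial\sigma*\operatorname{lk}\sigma$. Mayer–Vietoris and (1) give exactness of
$$\tilde H_k(K\setminus\sigma)\to\tilde H_k(K)\to\tilde H_{k-1}(\partial\sigma*\operatorname{lk}\sigma)\cong\tilde H_{k-|\sigma|}(\operatorname{lk}\sigma).$$
If the last group were $0$, then $\tilde H_k(K\setminus\sigma)\ne0$ and $K\setminus\sigma\in\mathcal C(m,k)$, against minimality.

**Step 2: counting along a missing face.** $K$ has a vertex and is not a simplex, so it has a missing face $\tau$, $|\tau|=s+1$ with $1\le s\le m$. For a facet $\sigma$ of $\tau$ we have $|\sigma|=s$, so by Step 1 and Lemma 8 $\operatorname{lk}\sigma\in\mathcal C(m,k-s)$. By induction $f(\operatorname{lk}\sigma)\ge f(S(m,k-s))$. Moreover $\operatorname{lk}\sigma$ contains no vertex of $\tau$: the vertices of $\sigma$ are excluded by definition, and the last one because $\tau\notin K$. Partition the faces $F$ of $K$ according to $\rho=F\cap\tau$, a proper subset of $\tau$. For fixed $\rho$ the sets $F\setminus\rho$ form $\operatorname{lk}(\rho)[V(K)\setminus\tau]$,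 which contains $\operatorname{lk}\sigma$ for any facet $\sigma\supseteq\rho$ of $\tau$. Hence
$$f(K)\ge\sum_{\rho\subsetneq\tau}t^{|\rho|}f(S(m,k-s))=\varphi_s\,f(S(m,k-s))\ge f(S(m,k)),$$
where the last inequality is Lemma 7(iii) for the parts of $S(m,k-s)$ together with $s$. $\square$

**Proof of Theorem C, general part.** *Monotonicity.* Passing from $S(m,k-1)$ to $S(m,k)$ replaces one factor $\varphi_s$, $0\le s<m$, by $\varphi_{s+1}$. By Lemma 7(i) no coefficient decreases, so $D_m$ is nondecreasing.

*Lower bound.* Let $k\ge1$, $K\in\mathcal C(m,k)$, and let $S\subseteq V(K)$ be minimal with $\tilde H_k(K[S])\neq0$. For $v\in S$ we have $\tilde H_k(K[S\setminus v])=0$, so (2) and Lemma 8 give $\operatorname{lk}_{K[S]}v\in\mathcal C(m,k-1)$. By Lemma 9, $f_{m-1}(\operatorname{lk}_{K[S]}v)\ge D_m(k)$. Every $m$-face is counted at each of its $m+1$ vertices, so $(m+1)f_m(K[S])\ge|S|D_m(k)$. Hence $\rho_m(K)\ge D_m(k)/(m+1)$.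

*Growth.* Let $q=\lfloor l/m\rfloor$. Choosing one vertex in each of $m$ distinct $\partial\Delta^m$-blocks of $S(m,l-1)$ gives faces of size $m$, so $D_m(l)\ge\binom qm$. Thus $\mu_m(l)\to\infty$, as used in Section 6.

*The case $k+1=Qm$.* Now $S(m,k)$ is the join of $Q$ copies of $\partial\Delta^m$. It has $v=Q(m+1)$ vertices, and each vertex link is the join of one $\partial\Delta^{m-1}$ and $Q-1$ copies of $\partial\Delta^m$, which is $S(m,k-1)$. So $f_m/f_0=D_m(k)/(m+1)$. If $m\ge2$, then $S(m,k-1)$ has $v-1$ vertices, and its only nonface of size $m$ is the block of size $m$, so $D_m(k)=\binom{v-1}m-1$. If $m=1$, then $D_1(k)=2k=2Q-2=\binom{2Q-1}1-1$. A proper subset of size $s<v$ has density at most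
$$\frac1s\binom s{m+1}=\frac{\binom{s-1}m}{m+1}\le\frac{\binom{v-2}m}{m+1}\le\frac{\binom{v-1}m-1}{m+1},$$
where the last step uses $\binom{v-1}m-\binom{v-2}m=\binom{v-2}{m-1}\ge1$. So $\rho_m(S(m,k))=D_m(k)/(m+1)$, which matches the lower bound. $\square$

## 8. The value $\mu_2(4)=6$

The general bound gives only $\mu_2(4)\ge D_2(4)/3=f_1(S(2,3))/3=15/3=5$. The case $(m,d)=(2,3)$ of Statement S needs the true value, because there $1/\alpha$ can be any number below $\binom42=6$.

**Upper bound.** By Section 2, $S(2,4)$ has $8$ vertices and $48$ triangles, density $6$. Proper subsets have density at most $\binom62/3=5$. So $\rho_2(S(2,4))=6$.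

**Lower bound.** By Lemma 4 it suffices to prove the following: if $H$ is a $3$-graph on $V$ with $\tilde H_4(X(H))\ne0$, then some $S\neq\emptyset$ has $e(S)\ge6|S|$. We induct on $|V|$; for small $V$ there is nothing to prove. Let $K=X(H)$. If a proper induced subcomplex of $K$ has $\tilde H_4\ne0$, we use induction. So assume $\tilde H_4(K-u)=0$ for all $u$. By (2) and Lemma 8 every link $L_u=\operatorname{lk}_Ku$ is in $\mathcal C(2,3)$. Also $f_1(L_u)=\deg_H(u)$. If all degrees are at least $18$, then $e(V)=\frac13\sum_u\deg_H(u)\ge6|V|$. So we may fix $v$ with $f_1(L_v)\le17$.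

**Step 1: $L_v$ is a join of two hollow triangles, up to a few edges.** Let $U$ be minimal with $\tilde H_3(L_v[U])\neq0$. As in Section 7, vertex links of $L_v[U]$ lie in $\mathcal C(2,2)$, so by Lemma 9 they have at least $f_0(S(2,2))=5$ vertices. So all degrees in the graph of $L_v[U]$ are at least $5$, and $|U|\ge6$. If $|U|\ge7$, then $f_1(L_v)\ge\lceil35/2\rceil=18$, a contradiction. So $|U|=6$, the graph on $U$ is complete with $15$ edges, and all missing faces of $L_v[U]$ are triples.

Recall Alexander duality for a complex $L$ on a $6$-set $U$: $\tilde H_3(L)\cong\tilde H^{6-3-3}(L^\vee)=\tilde H^0(L^\vee)$, where $F\in L^\vee$ iff $U\setminus F\notin L$. For $L=L_v[U]$ the facets of $L^\vee$ are the complements of the missing triples, so they are triples. As $\tilde H^0(L^\vee)\ne0$, $L^\vee$ is disconnected; two of its facets are disjoint, hence cover $U$. Any third triple in $U$ would meet both and connect them. So there are exactly two facets, and the missing faces of $L_v[U]$ are two disjoint triples $abc$ and $def$. Put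
$$J:=L_v[U]=\partial(abc)*\partial(def)\cong S^3 .$$
We record what this says about $H$. All triples of $\{a,\dots,f\}$ except $abc,def$ are faces of $L_v\subseteq K$, so they are in $H$. All $vxy$ with $x,y\in\{a,\dots,f\}$ are in $H$, since the graph on $U$ is complete. And $abc,def\notin H$: if $abc\in H$, then all four triples of $vabc$ are in $H$, so $abc\in L_v$, a contradiction; likewise for $def$.

**Step 2: $[J]=0$ in $\tilde H_3(K-v)$.** $L_v$ has at most two edges that are not inside $U$. A $3$-face of $L_v$ with a vertex outside $U$ would have three edges at that vertex, none inside $U$. So all $3$-faces of $L_v$ are $3$-faces of $J$. There are no $4$-faces, since their $3$-faces would force them into $J$, which has dimension $3$. Hence $\tilde H_3(L_v)=Z_3(L_v)=\mathbb Q[J]$. From (2) and $\tilde H_4(K-v)=0$, $0\neq\tilde H_4(K)\cong\ker\big(\tilde H_3(L_v)\to\tilde H_3(K-v)\big)$. The source of this map is one-dimensional, so $[J]$ maps to $0$.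

**Step 3: trade the vertex $v$ for the triple $abc$.** Put $H'=H[V\setminus v]\cup\{abc\}$, $K'=X(H')$ and $M=\operatorname{lk}_{K'}(abc)$. The faces of $K'$ that do not contain $abc$ are exactly the faces of $K-v$. So $K'=(K-v)\cup(\overline{abc}*M)$ with intersection $\partial(abc)*M$, where $\overline{abc}$ is the full triangle. Since $\tilde H_4(K-v)=0$ and the second piece is a cone, Mayer–Vietoris and (1) give exactness of
$$0\to\tilde H_4(K')\to\tilde H_3(\partial(abc)*M)\cong\tilde H_1(M)\to\tilde H_3(K-v).\tag{6}$$
The edge $de$ lies in $M$: the triples of $\{a,b,c,d,e\}$ are $abc$ and triples of $\{a,\dots,f\}$ other than $abc,def$, all in $H'$. The same holds for $df$ and $ef$. But $def\notin M$, since $def\notin H'$. The isomorphism in (6) is joining with $\partial(abc)$, so $[\partial(def)]\in\tilde H_1(M)$ maps to $\pm[J]=0$ in $\tilde H_3(K-v)$. There are two cases.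

**Step 4: the case $[\partial(def)]\ne0$ in $\tilde H_1(M)$.** By (6) $\tilde H_4(K')\neq0$. By induction there is a nonempty $S'\subseteq V\setminus v$ with $e_{H'}(S')\ge6|S'|$. If $\{a,b,c\}\not\subseteq S'$, then $e_H(S')=e_{H'}(S')$ and we are done. Otherwise $e_H(S')\ge6|S'|-1$. Let $j=|S'\cap\{d,e,f\}|$. We add vertices and count only new triples listed in Step 1.

- $j=3$: adding $v$ adds at least $\binom62=15$ triples, for a total $\ge6|S'|+14\ge6(|S'|+1)$.
- $j=2$: adding $v$ adds at least $\binom52=10$, for a total $\ge6|S'|+9\ge6(|S'|+1)$.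
- $j=1$, say $d\in S'$: adding $v$ adds at least $\binom42=6$. Then adding $e$ adds at least $\binom52=10$, as all triples of $\{v,a,b,c,d,e\}$ containing $e$ are in $H$. The total is $\ge6|S'|+15\ge6(|S'|+2)$.
- $j=0$: adding $v$, $d$, $e$ in this order adds at least $\binom32=3$, $\binom42=6$, $\binom52=10$. The total is $\ge6|S'|+18=6(|S'|+3)$.

**Step 5: the case $[\partial(def)]=0$ in $\tilde H_1(M)$.** Then $\partial(def)=\partial\gamma$ for a $2$-chain $\gamma$ of $M$, and $z=def-\gamma$ is a $2$-cycle on $M\cup\{def\}$ with $def$ in its support, as $def\notin M$. Let the support of $z$ have $n_0$ vertices, $g_1$ edges and $g_2$ triangles. Every edge is in at least two triangles of the support. Every vertex $w$ is on at least three edges: if $wxy$ is in the support, the edge $wx$ is also in some $wxy'$ with $y'\ne y$. So $n_0\ge4$, $g_1\ge\frac32n_0$ and $g_2\ge\frac23g_1\ge n_0$. The set $V(z)$ contains $d,e,f$ and is disjoint from $\{v,a,b,c\}$. Put $S=\{v,a,b,c\}\cup V(z)$, $|S|=n_0+4$. All vertices and edges of $z$, and all triangles of $z$ except $def$,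 lie in $M=\operatorname{lk}_{K'}(abc)$. So the following are distinct elements of $H$ inside $S$:

- a vertex of $z$ with two of $a,b,c$: $3n_0$ triples;
- an edge of $z$ with one of $a,b,c$: $3g_1$ triples;
- the triangles of $z$ other than $def$: $g_2-1$ triples;
- the triples $vxy$ with $x,y\in\{a,\dots,f\}$: $15$ triples.

The first three kinds are in $H'$ and differ from $abc$, so they are in $H$. Hence
$$e_H(S)\ge3n_0+\tfrac92n_0+n_0+14=\tfrac{17}2n_0+14\ge6(n_0+4),$$
because $\frac52n_0\ge10$. This finishes the induction and the proof of Theorem C. $\blacksquare$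

## 9. Comparing $\mu_m(l)$ with $\binom{d+1}m$ (Theorem D)

By Theorem A, on an event of probability tending to $1$ the conclusion of Statement S is equivalent to $\operatorname{reg}\le d+1$, and $\operatorname{reg}\ge d+2$ produces at least two extremal Betti numbers. By Proposition 6 with $k=d+1$, $\operatorname{reg}\le d+1$ w.h.p. if $\alpha\mu_m(l)>1$ for all $l\ge d+1$. By Proposition 5, $\operatorname{reg}\ge d+2$ w.h.p. if $\alpha\mu_m(d+1)<1$.

**Part 1.** In each case we check $\mu_m(l)\ge\binom{d+1}m$ for all $l\ge d+1$. This suffices, as $\binom{d+1}m>\frac1\alpha$ in the window.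

- $m=1$: $\mu_1(l)\ge D_1(l)/2=f_0(O_{l-1})/2=l\ge d+1$.
- $d=m$: $f(S(m,m))=\varphi_m\varphi_1=\varphi_m(1+2t)$ (also for $m=1$), so $D_m(m+1)=[t^m]\varphi_m(1+2t)=(m+1)+2\binom{m+1}{m-1}=(m+1)^2$. By monotonicity of $D_m$, $\mu_m(l)\ge m+1=\binom{m+1}m$ for $l\ge m+1$.
- $(m,d)=(2,3)$: $\mu_2(4)=6=\binom42$. For $l\ge5$, $\mu_2(l)\ge D_2(5)/3=27/3=9$, where $27=[t^2](1+3t+3t^2)^2(1+2t)=15+2\cdot6$.

**Part 2: a sufficient criterion.** Let $m\ge2$, $k=d+1$ and $Q=\lceil(k+1)/m\rceil$. Then $S(m,k)$ has $Q$ blocks and $v=k+1+Q$ vertices. It suffices to show $\rho_m(S(m,k))<\binom km$: then for $\alpha>1/\binom km$ close enough to $1/\binom km$ we are in the window and $\alpha\mu_m(k)\le\alpha\rho_m(S(m,k))<1$. A subset of size $s<v$ has density at most $\frac{1}{m+1}\binom{s-1}m\le\frac1{m+1}\binom{v-2}m$. The whole vertex set has density strictly below $\frac1v\binom v{m+1}=\frac1{m+1}\binom{v-1}m$, since some $(m+1)$-set contains a block. As $v-1=k+Q$ and $\binom{v-2}m<\binom{v-1}m$, this gives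
$$\text{if }\ \binom{k+Q}m\le(m+1)\binom km,\ \text{ then }\ \rho_m(S(m,k))<\binom km.\tag{7}$$

**Part 2: $m=2$, $k\ge5$.** If $k=2Q-1$ with $Q\ge3$, Section 7 gives
$$\rho_2(S(2,k))=\tfrac13\Big(\tbinom{3Q-1}2-1\Big)=\tfrac32Q(Q-1)<(2Q-1)(Q-1)=\tbinom k2,$$
as $\frac32Q<2Q-1$ for $Q>2$. If $k=2q$ with $q\ge3$, there are $q$ blocks of size $3$ and one of size $2$, so $v=3q+2$ and $f_2=\binom{3q+2}3-q-3q$. The density is $\frac{q(3q+1)}2-\frac{4q}{3q+2}$. It is less than $q(2q-1)=\binom k2$ iff $3-\frac8{3q+2}<q$, which holds for $q\ge3$. Proper subsets have density at most $\binom{3q}2/3=\frac{q(3q-1)}2<q(2q-1)$.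

**Part 2: $m\ge3$, $Q=2$.** Here $k=m+r-1$ with $r=d+2-m$, and $3\le r\le m$ since $d\ge m+1$. We have
$$\frac{\binom{k+2}m}{\binom km}=\frac{(k+2)(k+1)}{(k+2-m)(k+1-m)}=\frac{(m+r+1)(m+r)}{r(r+1)} .$$
Expanding, $(m+r+1)(m+r)=m^2+m(2r+1)+r^2+r$ and $(m+1)r(r+1)=m(r^2+r)+r^2+r$. So the criterion in (7) is equivalent to $m\le r^2-r-1$. This settles the pairs with $m\le r^2-r-1$. The inequality holds for $r=m\ge3$ (that is, $d=2m-2$), for $r=3$ when $m\le5$, and for $4\le r\le m$ when $m\le11$. For $3\le m\le7$ there remain $r=3$ and $m=6,7$. Then $k=m+2$, the blocks have sizes $m+1$ and $4$, and $v=m+5$.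

- $m=6$: $v=11$, $f_6=\binom{11}7-1-\binom73=294$ and $\frac{294}{11}<28=\binom86$.
- $m=7$: $v=12$, $f_7=\binom{12}8-1-\binom84=424$ and $\frac{424}{12}<36=\binom97$.

In both cases proper subsets have density at most $\frac{1}{m+1}\binom{m+3}m=\frac{(m+3)(m+2)}6<\frac{(m+2)(m+1)}2=\binom{m+2}m$.

**Part 2: $m\ge3$, $Q\ge3$.** This is the case $k\ge2m$, that is, $r=d+2-m>m$. We have $k\ge(Q-1)m$. Each factor $1+\frac Qj$ decreases in $j$, so
$$\frac{\binom{k+Q}m}{\binom km}=\prod_{j=k-m+1}^k\Big(1+\frac Qj\Big)\le\prod_{j=(Q-2)m+1}^{(Q-1)m}\frac{j+Q}j=\prod_{i=1}^Q\frac{(Q-1)m+i}{(Q-2)m+i}<\Big(\frac{Q-1}{Q-2}\Big)^Q.\tag{8}$$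
The equality in the middle is cancellation: with $A=(Q-2)m$ both sides are $\frac{(A+m+Q)!\,A!}{(A+Q)!\,(A+m)!}$. With $h=Q-2$ the last quantity is $(1+\frac1h)^{h+1}(1+\frac1h)$, a product of two decreasing functions of $h$. For $Q=3,4,5,6$ it is $8$, $5.0625$, $<4.22$, $<3.82$. We check the criterion in (7).

- $m\ge7$: $8\le m+1$.
- $m\in\{4,5,6\}$, $Q=3$: the product over $i$ in (8) is $\frac{2(2m+1)(2m+3)}{(m+2)(m+3)}<4.72,\ 5.11,\ 5.42$ for $m=4,5,6$, each $\le m+1$.
- $m\in\{4,5,6\}$, $Q=4$: for $m=4$ the product is $\frac{13\cdot14\cdot15\cdot16}{9\cdot10\cdot11\cdot12}<3.68$; for $m=5,6$ the bound $5.07<6$ suffices.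
- $m\in\{4,5,6\}$, $Q\ge5$: $4.22<5$.
- $m=3$, $Q\ge6$: $3.82<4$.
- $m=3$, $Q=5$: the product is $\frac{15\cdot16\cdot17}{10\cdot11\cdot12}<3.1$.
- $m=3$, $Q=4$: the product is $\frac{11\cdot12\cdot13}{7\cdot8\cdot9}<3.41$.
- $m=3$, $Q=3$, $k=7,8$: $\binom{10}3/\binom73=\frac{120}{35}<4$ and $\binom{11}3/\binom83=\frac{165}{56}<4$.

The remaining case is $m=3$, $k=6$, where the criterion fails ($\binom93/\binom63=4.2$) and we count directly. $S(3,6)$ has blocks of sizes $4,4,2$, so $v=10$ and $f_3=210-2-28=180$. The density is $18<20=\binom63$, and proper subsets have density at most $\binom83/4=14$. All pairs listed in part 2 are now covered; for $d\ge2m-2$ we have $r\ge m$, so either $r>m$ or $r=m$.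

**Part 3: asymptotics of $\mu_m$.** By Theorem C and the density bounds above,
$$\frac{D_m(l)}{m+1}\le\mu_m(l)\le\rho_m(S(m,l))\le\frac1{m+1}\binom{l+\lceil(l+1)/m\rceil}m.$$
(For $m=1$ the same count is valid.) Write $l=qm+r$, $0\le r<m$. The sphere $S(m,l-1)$ has $l+\lceil l/m\rceil$ vertices. Its nonfaces of size $m$ are the $m$-sets containing the block of size $r+1$ when $1\le r\le m-1$, of which there are $O(l^{m-2})$; blocks of size $m+1$ do not fit. Hence both bounds, and so $\mu_m(l)$, are
$$(1+o(1))\,\frac{\big((1+\frac1m)l\big)^m}{(m+1)\,m!}\qquad(l\to\infty).\tag{9}$$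

**Part 3: conclusion.** In the $d$-window $\frac1\alpha$ lies between $\binom dm$ and $\binom{d+1}m$, so it is $(1+o(1))\frac{d^m}{m!}$ uniformly as $d\to\infty$. By (9), for $l\sim cd$ the ratio of $\mu_m(l)$ to $1/\alpha$ tends to $\frac{((1+1/m)c)^m}{m+1}=(c/c_m)^m$. First, $c_1=1$, and for $m\ge2$
$$c_m^m=\frac{m+1}{(1+\frac1m)^m}>\frac{m+1}e>1,$$
so $c_m>1$. We may take $\varepsilon$ small.

*Upper bound.* Let $l_0=\lceil(c_m+\frac\varepsilon2)d\rceil$. For $d$ large $l_0\ge d+1$ and $\alpha D_m(l_0)/(m+1)>1$; by monotonicity of $D_m$, $\alpha\mu_m(l)\ge\alpha D_m(l_0)/(m+1)>1$ for all $l\ge l_0$. Proposition 6 gives w.h.p. $\operatorname{reg}\le l_0\le(c_m+\varepsilon)d$.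

*Lower bound.* Let $m\ge2$ and $\varepsilon$ be so small that $c_m-\frac\varepsilon2>1$. For $d$ large, $l=\lfloor(c_m-\frac\varepsilon2)d\rfloor\ge d+1$ and $\alpha\mu_m(l)<1$. Proposition 5 gives w.h.p. $\operatorname{reg}\ge l+1\ge(c_m-\varepsilon)d$. For $m=1$, part 1 gives $\operatorname{reg}=d+1$ w.h.p., and $|\operatorname{reg}/d-1|=\frac1d\le\varepsilon$ for large $d$.

For $m\ge2$ choose $\varepsilon$ with $c_m-\varepsilon>1$. For large $d$ we get $\operatorname{reg}\ge(c_m-\varepsilon)d>d+1$ w.h.p., for every $\alpha$ in the window. This proves Theorem D. $\blacksquare$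

**The pair $(2,4)$ exactly.** By Theorem C with $Q=3$, $\mu_2(5)=\frac13\big(\binom82-1\big)=9$. For $l\ge6$, $\mu_2(l)\ge D_2(6)/3=f_1(S(2,5))/3=\frac{36}3=12>10$. The $4$-window is $(\frac1{10},\frac16)$, so $\alpha\mu_2(l)>1$ for all $l\ge6$ throughout it. For $\alpha\in(\frac19,\frac16)$ we also have $\alpha\mu_2(5)>1$, so $\operatorname{reg}=5$ and the conclusion of Statement S holds w.h.p. For $\alpha\in(\frac1{10},\frac19)$ we have $\alpha\mu_2(5)<1$, so w.h.p. $\operatorname{depth}=5$ and $\operatorname{reg}=6$, and there are at least two extremal Betti numbers.
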